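\title{A homogeneous strong Gurarii space that is not of universal disposition for separable spaces}

\begin{abstract}
We construct in ZFC a strong Gurarii space $E$ of density $\mathfrak c$ that is homogeneous with respect to finite-dimensional subspaces and contains a copy of $c_0$ as the range of a norm-one projection. Such a space is not of universal disposition for separable spaces, and it is not even isomorphic to a space with that property. The construction adjoins surjective isometries by gluing copies of a space along the tree of a free group, which allows a contraction into $c_0$ to be carried through a transfinite iteration. The same method gives, for every infinite cardinal $\lambda$, a space of density $2^\lambda$ that is of universal disposition and homogeneous for density at most $\lambda$ but is not of universal disposition for density at most $\lambda^+$. In both results the density is the least possible.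
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces are real, all embeddings and isometries are linear, and an \emph{operator} is a bounded linear operator. Let $\mathfrak K$ be a class of Banach spaces and let $E$ be a Banach space.
\begin{itemize}
\item $E$ is \emph{of universal disposition for $\mathfrak K$} if for all $X\subseteq Y$ with $X,Y\in\mathfrak K$, every isometric embedding $f\colon X\to E$ extends to an isometric embedding $g\colon Y\to E$.
\item $E$ is a \emph{strong Gurarii space} if it is of universal disposition for the class of finite-dimensional spaces.
\item $E$ is \emph{homogeneous with respect to $\mathfrak K$} if every bijective isometry between two subspaces of $E$ that belong to $\mathfrak K$ extends to an isometry of $E$ onto itself.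
\end{itemize}
Universal disposition measures how rich $E$ is around each small subspace. For $X=\{0\}$ it says that $E$ contains a copy of every member of $\mathfrak K$; in general it says that every way of enlarging $X$ inside $\mathfrak K$ is realized over every copy of $X$ in $E$. Homogeneity measures symmetry: isometric small subspaces occupy the same position in $E$. For lines it says that the isometry group of $E$ is transitive on the unit sphere. Symmetry alone does not give richness. A Hilbert space is homogeneous with respect to finite-dimensional subspaces (extend $f\colon A\to B$ to $A+B$ by an isometry between the orthogonal complements of $A$ and $B$ in $A+B$, and by the identity on $(A+B)^\perp$), but it does not contain $\ell_1^2$, in which the parallelogram law fails.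

Finite-dimensional spaces are separable, so a space of universal disposition for separable spaces is a strong Gurarii space. The following question, posed by Garbuli\'nska and Kubi\'s \cite{GK}, asks whether the converse can fail in the presence of homogeneity.

\begin{quote}
\emph{Does there exist a strong Gurarii space that is homogeneous with respect to finite-dimensional subspaces and is not of universal disposition for separable spaces?}
\end{quote}

One might guess that the answer is no. A separable extension problem is a limit of finite-dimensional ones, a strong Gurarii space solves each of these exactly, and homogeneity offers many isometries with which to align the solutions. The pair $c_0\subset c$, null sequences inside convergent sequences, shows what can go wrong. Suppose $c_0\subseteq E$, and let $\mathbf 1$ be the constant sequence and $e_i$ the unit vectors. Extending the inclusion to an isometric embedding of $c=c_0+\mathbb R\mathbf 1$ means finding $v\in E$ with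
\begin{equation}\label{eq:one}
\|x+sv\|=\|x+s\mathbf 1\|\qquad(x\in c_0,\ s\in\mathbb R).
\end{equation}
For $x$ in the span of $e_1,\dots,e_n$ this is solved inside $c_0$ by $v_n=e_1+\dots+e_{n+1}$, since both sides equal $\max\{|s|,|x_1+s|,\dots,|x_n+s|\}$. But $v_n$ fails as soon as $e_{n+2}$ is admitted: $\|v_n-2e_{n+2}\|=2$, whereas $\|\mathbf 1-2e_{n+2}\|=1$. Moreover, if there is a norm-one projection $\pi$ of $E$ onto $c_0$, then no vector $v$ solves \eqref{eq:one}, because $z=\pi v$ would satisfy $|z_i-2|\le\|z-2e_i\|\le 1$ for all $i$, which is impossible for a null sequence. So it suffices to build a homogeneous strong Gurarii space while keeping such a projection alive. This can be done, and the answer to the question is yes. Below, the \emph{density} of a space is the least cardinality of a dense subset, and $\mathfrak c=2^{\aleph_0}$. No set-theoretic assumption beyond ZFC is used.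

\begin{theorem}\label{thm:A}
There is a Banach space $E$ of density $\mathfrak c$ with the following properties.
\begin{itemize}
\item[(i)] $E$ is a strong Gurarii space, homogeneous with respect to finite-dimensional subspaces.
\item[(ii)] $E$ contains an isometric copy of $c_0$ that is the range of a norm-one projection. Every operator $g\colon c\to E$ extending the embedding $c_0\hookrightarrow E$ satisfies $\|g\|\ge2$, and the value $2$ is attained. Hence $E$ is not of universal disposition for separable spaces; this fails already for the one-codimensional pair $c_0\subset c$.
\item[(iii)] $E$ is not isomorphic to any space of universal disposition for separable spaces.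
\end{itemize}
The density is the least possible: every strong Gurarii space has density at least $\mathfrak c$. Moreover, $E$ can be chosen to contain isometrically any prescribed Banach space $V$ of density at most $\mathfrak c$.
\end{theorem}

The same construction separates the levels of universal disposition at every infinite cardinal.

\begin{theorem}\label{thm:B}
For every infinite cardinal $\lambda$ there is a Banach space $E_\lambda$ of density $2^\lambda$ that is of universal disposition for, and homogeneous with respect to, spaces of density at most $\lambda$, but is not of universal disposition for spaces of density at most $\lambda^+$. The density $2^\lambda$ is the least possible: every space of universal disposition for spaces of density at most $\lambda$ has density at least $2^\lambda$.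
\end{theorem}

\begin{corollary}\label{cor:C}
There are two non-isomorphic strong Gurarii spaces of density $\mathfrak c$ that are homogeneous with respect to finite-dimensional subspaces, namely $E$ and $E_\omega$.
\end{corollary}

The proof runs as follows. A homogeneous space that contains all finite-dimensional spaces is a strong Gurarii space (Section~\ref{sec:prelim}), so only homogeneity has to be built. We start from $c_0\oplus_\infty\ell_\infty$ with its coordinate projection onto $c_0$. Operators from finite-dimensional subspaces into $c_0$ extend with the same norm (Section~\ref{sec:targets}). The core of the paper is Section~\ref{sec:tree}: a space $X$ is enlarged so that prescribed partial isometries become restrictions of surjective ones, and the gluing follows a tree, so that an operator on $X$ extends to the larger space by solving one small extension problem at a time. Section~\ref{sec:iteration} iterates this step $\omega_1$ times, or $\lambda^+$ times. The lower bounds on the density are in Section~\ref{sec:density}, the isometric statements are assembled in Section~\ref{sec:assembly}, and the isomorphic statement (iii), which needs a different obstruction, is proved in Section~\ref{sec:iso}.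

\section{Conventions and the reduction to homogeneity}\label{sec:prelim}

A \emph{subspace} is a closed linear subspace, and a \emph{contraction} is an operator of norm at most $1$. Classes of Banach spaces are assumed to contain every space isometric to one of their members; this holds for the finite-dimensional spaces and for the spaces of density at most $\lambda$. The symbols $\oplus_\infty$ and $\oplus_1$ denote direct sums with the maximum norm and the sum norm. For a set $\Gamma$, the space $\ell_\infty(\Gamma)$ consists of the bounded functions $x\colon\Gamma\to\mathbb R$ with the supremum norm, $c_0(\Gamma)$ is the subspace of those $x$ for which $\{i:|x(i)|>\delta\}$ is finite for every $\delta>0$, and $\operatorname{supp}x=\{i:x(i)\ne0\}$. We write $e_i$ for the unit vectors and $\mathbf 1$ for the constant function $1$.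

Cardinals are initial ordinals, $\omega=\aleph_0$, and $\lambda^+$ is the least cardinal above $\lambda$. For an infinite cardinal $\lambda$ we have $\lambda^+\le2^\lambda$ and $(2^\lambda)^\lambda=2^\lambda$. The following facts are used throughout.
\begin{itemize}
\item[(F1)] A set of cardinality at most $2^\lambda$ has at most $(2^\lambda)^\lambda=2^\lambda$ subsets of cardinality at most $\lambda$, since each nonempty one is the range of a function on $\lambda$.
\item[(F2)] A metric space with a dense subset of cardinality at most $2^\lambda$ has cardinality at most $(2^\lambda)^{\aleph_0}=2^\lambda$, since each point is the limit of a sequence from that subset.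
\item[(F3)] A set of at most $\lambda$ ordinals below $\lambda^+$ has its supremum below $\lambda^+$, since a union of at most $\lambda$ sets of cardinality at most $\lambda$ has cardinality at most $\lambda$.
\item[(F4)] (Hahn--Banach.) A functional on a subspace $A$ of $X$ extends to $X$ with the same norm. Every $x\in X$ has a \emph{norming functional}, that is, $\varphi\in X^*$ with $\|\varphi\|\le1$ and $\varphi(x)=\|x\|$.
\item[(F5)] If $N$ is a subspace of $M$, then $M/N$ is a Banach space with norm $\|\xi+N\|=\inf_{\nu\in N}\|\xi+\nu\|$. An operator on $M$ that vanishes on $N$ induces an operator of the same norm on $M/N$, and an isometry of $M$ onto $M$ that maps $N$ onto $N$ induces an isometry of $M/N$ onto $M/N$.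
\end{itemize}

\begin{lemma}\label{lem:reduction}
Let $E$ be homogeneous with respect to $\mathfrak K$ and contain an isometric copy of every member of $\mathfrak K$. Then $E$ is of universal disposition for $\mathfrak K$.
\end{lemma}

\begin{proof}
Let $X\subseteq Y$ be members of $\mathfrak K$ and let $f\colon X\to E$ be an isometric embedding. Take any isometric embedding $u\colon Y\to E$. The images $u(X)$ and $f(X)$ are complete, hence subspaces of $E$, and they belong to $\mathfrak K$. The map $f\circ(u|_X)^{-1}\colon u(X)\to f(X)$ is a bijective isometry, so it extends to an isometry $\sigma$ of $E$ onto $E$. Then $g=\sigma u$ is an isometric embedding of $Y$, and $g(x)=f(x)$ for $x\in X$.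
\end{proof}

The second hypothesis is arranged once and for all in the starting space.

\begin{lemma}\label{lem:universal}
Every Banach space $Y$ of density at most $\lambda$ embeds isometrically into $\ell_\infty(\lambda)$.
\end{lemma}

\begin{proof}
Let $\{y_i:i<\lambda\}$ be dense in $Y$, repetitions allowed, and let $\varphi_i$ be a norming functional for $y_i$. The map $u(y)=(\varphi_i(y))_{i<\lambda}$ is a contraction, and $|\varphi_i(y)|\ge\|y_i\|-\|y-y_i\|\ge\|y\|-2\|y-y_i\|$. Taking the supremum over $i$ gives $\|u(y)\|\ge\|y\|$.
\end{proof}

\section{Targets that extend small operators and omit the constant function}\label{sec:targets}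

The invariant to be preserved is a norm-one projection onto a subspace $Z$. Two properties of $Z$ pull in opposite directions. Operators into $Z$ must extend from small subspaces without increase of norm, so that the projection survives the construction. And $Z$ must fail this property for one larger pair, so that the projection obstructs universal disposition.

\begin{definition}\label{def:inj}
A Banach space $Z$ is \emph{$\mathfrak K$-injective} if for every Banach space $X$ and every subspace $A\subseteq X$ with $A\in\mathfrak K$, every operator $A\to Z$ extends to an operator $X\to Z$ of the same norm.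
\end{definition}

For an infinite cardinal $\lambda$ put
\[
Z_\lambda=\{z\in\ell_\infty(\lambda^+):|\operatorname{supp}z|\le\lambda\}.
\]
This is a subspace of $\ell_\infty(\lambda^+)$: the support of a sum, or of the limit of a sequence, lies in the union of countably many supports. It contains $c_0(\lambda^+)$, whose elements have countable support.

\begin{lemma}\label{lem:inj}
\begin{itemize}
\item[(a)] $c_0$ is injective for the class of finite-dimensional spaces.
\item[(b)] $Z_\lambda$ is injective for the class of spaces of density at most $\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
An operator $S$ from $A$ into a subspace of $\ell_\infty(\Gamma)$ has the form $Sa=(\varphi_i(a))_{i\in\Gamma}$ with $\varphi_i\in A^*$ and $\|S\|=\sup_i\|\varphi_i\|$. If $\psi_i\in X^*$ extends $\varphi_i$ with the same norm, then $\widetilde Sx=(\psi_i(x))_{i\in\Gamma}$ is an extension $X\to\ell_\infty(\Gamma)$ with $\|\widetilde S\|=\|S\|$. The point is to check that $\widetilde S$ takes values in the given subspace.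

(a) Let $a_1,\dots,a_d$ be a basis of $A$ with coordinate functionals $a_1^*,\dots,a_d^*\in A^*$. Then $\varphi_n=\sum_k\varphi_n(a_k)a_k^*$, so $\|\varphi_n\|\le\sum_k|\varphi_n(a_k)|\,\|a_k^*\|$, and this tends to $0$ because each $Sa_k$ lies in $c_0$. Hence $|\psi_n(x)|\le\|\varphi_n\|\,\|x\|\to0$ for every $x\in X$.

(b) Let $D\subseteq A$ be dense with $|D|\le\lambda$, and let $\Delta=\bigcup_{d\in D}\operatorname{supp}Sd$, so that $|\Delta|\le\lambda$. For $i\notin\Delta$ the functional $\varphi_i$ vanishes on $D$, hence $\varphi_i=0$ and $\psi_i=0$. Thus $\operatorname{supp}\widetilde Sx\subseteq\Delta$ for every $x\in X$.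
\end{proof}

The space $\ell_\infty(\Gamma)$ itself is injective for every class, by the first paragraph of the proof, but it contains $\mathbf 1$ and obstructs nothing. The spaces $c_0$ and $Z_\lambda$ stay far from $\mathbf 1$, because each of their elements has arbitrarily small coordinates. This is all that the obstruction uses.

\begin{lemma}\label{lem:obstruction}
Let $\Gamma$ be an infinite set and let $Z$ be a subspace of $\ell_\infty(\Gamma)$ such that $c_0(\Gamma)\subseteq Z$ and $\inf_{i\in\Gamma}|z(i)|=0$ for every $z\in Z$. Let $E\supseteq Z$ be a Banach space and $\pi\colon E\to Z$ a contraction with $\pi|_Z=\mathrm{id}$. Then $Y=c_0(\Gamma)+\mathbb R\mathbf 1$ is a subspace of $\ell_\infty(\Gamma)$, every operator $g\colon Y\to E$ extending the inclusion $c_0(\Gamma)\hookrightarrow E$ has $\|g\|\ge2$, and the extension $g_0(x+s\mathbf 1)=x$ has norm $2$.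
\end{lemma}

\begin{proof}
Let $x\in c_0(\Gamma)\subseteq Z$ and $s\in\mathbb R$. Since $\inf_i|x(i)|=0$, we have $|s|\le\|x+s\mathbf 1\|$, and therefore $\|x\|\le\|x+s\mathbf 1\|+|s|\le2\|x+s\mathbf 1\|$. These bounds show that $x$ and $s$ depend uniquely and continuously on $x+s\mathbf 1$. So $Y$ is complete, and $g_0$ is well defined with $\|g_0\|\le2$.

Let $g$ be any extension and put $z=\pi g(\mathbf 1)\in Z$. For each $i\in\Gamma$ the vector $\mathbf 1-2e_i\in Y$ has norm $1$, and $\pi g(\mathbf 1-2e_i)=z-2e_i$. Reading the $i$th coordinate gives $\|g\|\ge|z(i)-2|\ge2-|z(i)|$. The supremum of the right side over $i$ is $2$.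
\end{proof}

For $\Gamma=\mathbb N$ we have $Y=c$ and $g_0(y)=y-(\lim y)\mathbf 1$. Taking $E=Z=c_0$ shows that the identity of $c_0$ has no extension $c\to c_0$ of norm $1$. So Lemma~\ref{lem:inj}(a) fails for the separable space $A=c_0$, and this gap between finite-dimensional and separable domains is the source of Theorem~\ref{thm:A}.

\section{Adjoining isometries along a tree}\label{sec:tree}

Let $f\colon A\to B$ be a bijective isometry between subspaces of $X$. We want a larger space $X'$ with a surjective isometry $\tau$ extending $f$. Such a space contains the copies $\tau^nX$ of $X$ for $n\in\mathbb Z$, and the relation $\tau^{n+1}a=\tau^nf(a)$ says that $A$ in copy number $n+1$ is identified with $B$ in copy number $n$. So the natural candidate is a chain of copies of $X$ glued in this way, with $\tau$ the shift. Two things must be shown: the gluing does not shrink the norm of $X$, and operators on $X$ extend. Both come from one argument, which is visible in dimension two.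

\begin{example}\label{ex:line}
Let $X=\ell_1^2$, $a=e_1$, $b=\frac12(e_1+e_2)$, and $f(sa)=sb$. No isometry of $X$ onto $X$ extends $f$, because $a$ is an extreme point of the unit ball and $b$ is a midpoint of two of its points. Let $M$ be the $\ell_1$-sum of copies of $X$ indexed by $\mathbb Z$, write $[n,x]$ for the vector $x$ in copy number $n$, let $N$ be the closed span of the vectors $[n+1,a]-[n,b]$, and put $X'=M/N$ and $\iota(x)=[0,x]+N$. The shift $[n,x]\mapsto[n+1,x]$ maps $N$ onto $N$ and induces a surjective isometry $\tau$ of $X'$ with $\tau\iota(a)=[1,a]+N=[0,b]+N=\iota(b)$.

A functional of norm at most $1$ on $M$ is a sequence of pairs $(p_n,q_n)\in[-1,1]^2$, the values at $[n,e_1]$ and $[n,e_2]$. It vanishes on $N$ exactly when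
\[
p_{n+1}=\tfrac12(p_n+q_n)\qquad(n\in\mathbb Z).
\]
Any pair $(p_0,q_0)\in[-1,1]^2$ can be continued to a solution by moving away from $0$: put $p_n=q_n=\frac12(p_0+q_0)$ for $n\ge1$ and $p_n=q_n=p_0$ for $n\le-1$. So every norming functional on $X$ factors through $\iota$ as a functional of norm at most $1$ on $X'$, and $\iota$ is isometric.

The continuation works because each new copy meets only one condition from the copies already treated. On a cycle this fails. If the index group $\mathbb Z$ is replaced by $\mathbb Z/2\mathbb Z$, the conditions are $2p_1=p_0+q_0$ and $2p_0=p_1+q_1$. Eliminating $p_1$ gives $3p_0=q_0+2q_1$, that is, $p_0-q_0=\frac23(q_1-q_0)$. Then $\|\iota(e_1-e_2)\|\le\frac43$, although $\|e_1-e_2\|=2$.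
\end{example}

For a family of partial isometries the copies of $X$ are indexed by a group generated by one letter for each isometry, and to avoid cycles the group is taken to be free. This parallels HNN extensions of groups, where a new letter is adjoined to realize a given isomorphism between subgroups. Each step of the continuation becomes an extension problem from the domain or the range of one partial isometry to $X$, and this is the only hypothesis on the target.

\begin{proposition}\label{prop:tree}
Let $X$ be a Banach space and let $f_i\colon A_i\to B_i$ $(i\in I)$ be a family of bijective isometries between subspaces of $X$. There are a Banach space $X'$, an isometric embedding $\iota\colon X\to X'$ and isometries $\tau_i$ $(i\in I)$ of $X'$ onto $X'$ such that: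
\begin{itemize}
\item[(a)] $\tau_i\iota(a)=\iota(f_i(a))$ for all $i\in I$ and $a\in A_i$;
\item[(b)] if $Z$ is a Banach space such that, for each $i\in I$, every operator $A_i\to Z$ and every operator $B_i\to Z$ extends to $X$ with the same norm, then for every contraction $T\colon X\to Z$ there is a contraction $T'\colon X'\to Z$ with $T'\iota=T$;
\item[(c)] $X'$ has a dense subset of cardinality at most $\max\{|X|,|I|,\aleph_0\}$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The tree.} Let $F$ be the free group on letters $t_i$ $(i\in I)$. Every $h\in F$ is represented by a unique \emph{reduced word}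
\[
h=t_{i_1}^{\varepsilon_1}\cdots t_{i_n}^{\varepsilon_n},\qquad\varepsilon_k=\pm1,
\]
reduced meaning that no $k$ has both $i_k=i_{k+1}$ and $\varepsilon_k=-\varepsilon_{k+1}$. This is the normal form theorem for free products \cite[Ch.~IV.1]{LS} applied to $F$, the free product of the infinite cyclic groups $\langle t_i\rangle$: in a reduced word a maximal run of letters with the same index has a constant exponent, so grouping runs into powers is a bijection between reduced words and normal forms. Put $|h|=n$. For $h\ne1$ call $t_{i_n}^{\varepsilon_n}$ the \emph{last letter} of $h$, and let the \emph{parent} $h^-$ be obtained by deleting it, so $|h^-|=n-1$. For every pair $(h,i)\in F\times I$ exactly one of the following holds.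
\begin{itemize}
\item[(T1)] The reduced word of $h$ does not end in $t_i^{-1}$. Appending $t_i$ leaves it reduced, so $ht_i$ has last letter $t_i$ and $(ht_i)^-=h$.
\item[(T2)] The reduced word of $h$ ends in $t_i^{-1}$. Then $h^-=ht_i$.
\end{itemize}
In other words, in the graph on $F$ with an edge between $h$ and $ht_i$ for each pair $(h,i)$, every edge joins a vertex to its parent.

\emph{The space.} Let $M$ be the Banach space of all $\xi\colon F\to X$ with $\|\xi\|=\sum_{h\in F}\|\xi(h)\|<\infty$, and let $[h,x]\in M$ take the value $x$ at $h$ and $0$ elsewhere. The sum norm is chosen so that any family of contractions on the copies of $X$ adds up to a contraction on $M$. Put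
\[
N=\overline{\operatorname{span}}\{[ht_i,a]-[h,f_i(a)]:h\in F,\ i\in I,\ a\in A_i\},\qquad X'=M/N,\qquad\iota(x)=[1,x]+N.
\]
For $k\in F$ the map $(k\xi)(h)=\xi(k^{-1}h)$ is an isometry of $M$ onto $M$ with $k[h,x]=[kh,x]$. The gluing multiplies $h$ on the right and this action multiplies it on the left, so the action of $k$ permutes the vectors that span $N$ and maps $N$ onto $N$. By (F5), $t_i$ induces an isometry $\tau_i$ of $X'$ onto $X'$, and for $a\in A_i$
\[
\tau_i\iota(a)=[t_i,a]+N=[1,f_i(a)]+N=\iota(f_i(a)),
\]
which is (a).

\emph{Extension of operators.} Let $Z$ and $T$ be as in (b). We construct contractions $T_h\colon X\to Z$ $(h\in F)$ with $T_1=T$ and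
\begin{equation}\label{eq:edge}
T_{ht_i}(a)=T_h(f_i(a))\qquad(h\in F,\ i\in I,\ a\in A_i),
\end{equation}
by recursion on $|h|$. Let $k\ne1$ and suppose that $T_{k^-}$ is defined.
\begin{itemize}
\item If $k$ has last letter $t_i$, let $T_k$ be a norm-preserving extension to $X$ of the contraction $T_{k^-}\circ f_i\colon A_i\to Z$.
\item If $k$ has last letter $t_i^{-1}$, let $T_k$ be a norm-preserving extension to $X$ of the contraction $T_{k^-}\circ f_i^{-1}\colon B_i\to Z$.
\end{itemize}
Fix $(h,i)$ and $a\in A_i$. In case (T1) the first rule with $k=ht_i$ gives $T_{ht_i}(a)=T_h(f_i(a))$. In case (T2) the second rule with $k=h$, applied to $f_i(a)\in B_i$, gives $T_h(f_i(a))=T_{ht_i}(a)$. So \eqref{eq:edge} holds. Define $\widetilde T\xi=\sum_{h\in F}T_h(\xi(h))$. The series converges absolutely with $\|\widetilde T\xi\|\le\|\xi\|$, and $\widetilde T[h,x]=T_hx$. By \eqref{eq:edge}, $\widetilde T$ vanishes on $N$, so by (F5) it induces a contraction $T'\colon X'\to Z$ with $T'\iota(x)=T_1x=Tx$. This proves (b); the proof did not use that $\iota$ is isometric.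

\emph{The map $\iota$ is isometric.} We have $\|\iota(x)\|\le\|[1,x]\|=\|x\|$. By (F4), the space $Z=\mathbb R$ satisfies the hypothesis of (b). So a norming functional $\varphi$ for $x$ yields $\varphi'\in(X')^*$ with $\|\varphi'\|\le1$ and $\varphi'(\iota(x))=\|x\|$, whence $\|\iota(x)\|\ge\|x\|$.

\emph{Size.} There are at most $\max\{|I|,\aleph_0\}$ words, hence at most $\max\{|X|,|I|,\aleph_0\}$ finite sums of vectors $[h,x]$. These sums are dense in $M$, and their images are dense in $X'$. This proves (c).
\end{proof}

If $A_i=B_i=X$, the hypothesis in (b) holds for that index with any $Z$. So surjective isometries of $X$ can be included in the family at no cost, and they then extend to surjective isometries of $X'$.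

\section{The transfinite iteration}\label{sec:iteration}

One application of Proposition~\ref{prop:tree} treats the small subspaces of $X$ but creates new ones in $X'$, so the step has to be repeated. Two difficulties appear. First, an isometry $\tau_i$ obtained at one stage acts on that stage only, and it must be extended to all later stages; the closing remark of Section~\ref{sec:tree} does this. Second, a completion after countably many steps adds new vectors, hence new finite-dimensional subspaces. We therefore continue up to $\lambda^+$, where the union is already complete and every small subspace has appeared at an earlier stage.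

\begin{proposition}\label{prop:iteration}
Let $\lambda$ be an infinite cardinal, $\mathfrak K$ a class of Banach spaces of density at most $\lambda$, and $X_0$ a Banach space with $|X_0|\le2^\lambda$. There is a Banach space $E$ containing $X_0$ as a subspace such that:
\begin{itemize}
\item[(a)] $|E|\le2^\lambda$;
\item[(b)] $E$ is homogeneous with respect to $\mathfrak K$;
\item[(c)] if $Z$ is $\mathfrak K$-injective, every contraction $X_0\to Z$ extends to a contraction $E\to Z$.
\end{itemize}
\end{proposition}

\begin{proof}
By recursion on $\alpha\le\lambda^+$ we define Banach spaces $X_\alpha$, index sets $I_\alpha$, and isometries $\sigma_i^\alpha$ $(i\in I_\alpha)$ of $X_\alpha$ onto $X_\alpha$, such that $|X_\alpha|,|I_\alpha|\le2^\lambda$ and, for $\alpha\le\beta$,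
\begin{equation}\label{eq:coherent}
X_\alpha\text{ is a subspace of }X_\beta,\qquad I_\alpha\subseteq I_\beta,\qquad\sigma_i^\beta|_{X_\alpha}=\sigma_i^\alpha\quad(i\in I_\alpha).
\end{equation}
Start with the given $X_0$ and $I_0=\emptyset$.

\emph{Successor step.} Let $P_\alpha$ be the set of all bijective isometries between subspaces of $X_\alpha$ that belong to $\mathfrak K$, and let $I_{\alpha+1}$ be the disjoint union of $I_\alpha$ and $\{\alpha\}\times P_\alpha$. Apply Proposition~\ref{prop:tree} to $X_\alpha$ and the family indexed by $I_{\alpha+1}$ in which $f_i=\sigma_i^\alpha$, with $A_i=B_i=X_\alpha$, for $i\in I_\alpha$, and $f_{(\alpha,f)}=f$ for $f\in P_\alpha$. Let $X_{\alpha+1}=X_\alpha'$, identify $X_\alpha$ with $\iota(X_\alpha)$, and put $\sigma_i^{\alpha+1}=\tau_i$. By Proposition~\ref{prop:tree}(a), $\sigma_i^{\alpha+1}$ extends $\sigma_i^\alpha$ for $i\in I_\alpha$, and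
\begin{equation}\label{eq:catch}
\sigma_{(\alpha,f)}^{\alpha+1}\text{ extends }f\qquad(f\in P_\alpha).
\end{equation}
The graph of $f\in P_\alpha$ is closed in $X_\alpha\times X_\alpha$ and is the closure of $\{(d,f(d)):d\in D\}$ for a dense subset $D$ of the domain with $|D|\le\lambda$. So $|P_\alpha|\le2^\lambda$ by (F1), and $|I_{\alpha+1}|\le2^\lambda$. Then $|X_{\alpha+1}|\le2^\lambda$ by Proposition~\ref{prop:tree}(c) and (F2).

\emph{Limit step.} For a limit ordinal $\beta\le\lambda^+$ let $X_\beta$ be the completion of $U_\beta=\bigcup_{\alpha<\beta}X_\alpha$ and let $I_\beta=\bigcup_{\alpha<\beta}I_\alpha$. For $i\in I_\beta$, the maps $\sigma_i^\alpha$ with $\alpha<\beta$ and $i\in I_\alpha$ extend one another by \eqref{eq:coherent}, so their union is a linear isometry of $U_\beta$ onto $U_\beta$. It extends by continuity to an isometry $\sigma_i^\beta$ of $X_\beta$ whose range is complete and dense, hence equal to $X_\beta$. The sets $U_\beta$ and $I_\beta$ are unions of at most $\lambda^+\le2^\lambda$ sets of cardinality at most $2^\lambda$, and $|X_\beta|\le2^\lambda$ by (F2).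

Put $E=X_{\lambda^+}$; then (a) holds. By (F3), every subset of $U_{\lambda^+}$ of cardinality at most $\lambda$ lies in a single $X_\alpha$ with $\alpha<\lambda^+$. Applied to the terms of a Cauchy sequence, this shows that $U_{\lambda^+}$ is complete, so $E=U_{\lambda^+}$.

(b) Let $f\colon A\to B$ be a bijective isometry between subspaces of $E$ that belong to $\mathfrak K$. Dense subsets of $A$ and $B$ of cardinality at most $\lambda$ lie in some $X_\alpha$ with $\alpha<\lambda^+$, and $X_\alpha$ is closed, so $A,B\subseteq X_\alpha$ and $f\in P_\alpha$. By \eqref{eq:catch} and \eqref{eq:coherent}, the isometry $\sigma_{(\alpha,f)}^{\lambda^+}$ of $E$ onto $E$ extends $f$.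

(c) Given a contraction $T_0\colon X_0\to Z$, define contractions $T_\alpha\colon X_\alpha\to Z$ with $T_\beta|_{X_\alpha}=T_\alpha$ for $\alpha\le\beta$. At a successor step each $A_i$ and each $B_i$ either equals $X_\alpha$ or belongs to $\mathfrak K$, so the hypothesis of Proposition~\ref{prop:tree}(b) holds and gives $T_{\alpha+1}$. At a limit step the union of the $T_\alpha$ is a linear map of norm at most $1$ on $U_\beta$ and extends by continuity; here it matters that the norms do not grow. The operator $T_{\lambda^+}$ is the required extension.
\end{proof}

\section{Lower bounds on the density}\label{sec:density}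

Universal disposition forces many vectors because a fixed small space $A$ has many one-dimensional extensions, and vectors realizing different extensions may have to be far apart. We use extensions that record a functional on $A$.

Let $\varphi\in A^*$ with $\|\varphi\|\le1$, and let $A_\varphi$ be $A\oplus\mathbb R$ with
\[
\|(a,s)\|=\max\{\|a\|,|\varphi(a)+s|\}.
\]
This is the norm of $A\oplus_\infty\mathbb R$ pulled back by the linear bijection $(a,s)\mapsto(a,\varphi(a)+s)$, so $A_\varphi$ is a Banach space. Since $|\varphi(a)|\le\|a\|$, the map $a\mapsto(a,0)$ identifies $A$ with a subspace of $A_\varphi$.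

\begin{lemma}\label{lem:separated}
Let $A$ be a subspace of $E$ and let $\Phi$ be a subset of the unit ball of $A^*$. Suppose that for each $\varphi\in\Phi$ the inclusion $A\hookrightarrow E$ extends to an isometric embedding $A_\varphi\to E$, and that any two distinct members of $\Phi$ can be named $\varphi,\psi$ so that some $a\in A$ satisfies $\varphi(a)=\|a\|$ and $|\psi(a)+1|\le\|a\|$. Then $E$ has density at least $|\Phi|$.
\end{lemma}

\begin{proof}
Let $v_\varphi\in E$ be the image of $(0,1)\in A_\varphi$, so that $\|a+v_\varphi\|=\max\{\|a\|,|\varphi(a)+1|\}$ for $a\in A$. For $\varphi,\psi,a$ as in the statement,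
\[
\|v_\varphi-v_\psi\|\ge\|a+v_\varphi\|-\|a+v_\psi\|=(\|a\|+1)-\|a\|=1.
\]
The open balls of radius $\frac12$ around the points $v_\varphi$ are therefore pairwise disjoint, and a dense set meets each of them.
\end{proof}

\begin{proposition}\label{prop:lower}
\begin{itemize}
\item[(a)] Every strong Gurarii space has density at least $\mathfrak c$.
\item[(b)] Every space of universal disposition for spaces of density at most $\lambda$ has density at least $2^\lambda$.
\end{itemize}
\end{proposition}

\begin{proof}
In both cases $E$ contains the space $A$ named below, by universal disposition applied to $\{0\}\subseteq A$, and the embeddings $A_\varphi\to E$ exist because $A$ and $A_\varphi$ belong to the class in question.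

(a) Let $A=\ell_2^2$. For $\theta\in[0,\pi)$ let $a_\theta=(\cos\theta,\sin\theta)$ and $\varphi_\theta=\langle\,\cdot\,,a_\theta\rangle$. If $\theta\ne\theta'$, then $r=|\langle a_\theta,a_{\theta'}\rangle|=|\cos(\theta-\theta')|<1$; in particular $\varphi_\theta\ne\varphi_{\theta'}$. For $t=1/(1-r)$ and $a=ta_\theta$ we get $\varphi_\theta(a)=t=\|a\|$ and $|\varphi_{\theta'}(a)+1|\le tr+1=t$. Lemma~\ref{lem:separated} applies with $|\Phi|=\mathfrak c$.

(b) Let $A=\ell_1(\lambda)$, the space of $a\colon\lambda\to\mathbb R$ with $\|a\|=\sum_i|a(i)|<\infty$. The finitely supported rational vectors are dense, so $A$ and each $A_\varphi$ have density at most $\lambda$. For $\varepsilon\in\{0,1\}^\lambda$ let $\varphi_\varepsilon(a)=\sum_i\varepsilon_ia(i)$, a functional of norm at most $1$ with $\varphi_\varepsilon(e_i)=\varepsilon_i$. Two distinct sequences can be named $\varepsilon,\varepsilon'$ so that $\varepsilon_i=1$ and $\varepsilon_i'=0$ for some $i$. Then $\varphi_\varepsilon(e_i)=1=\|e_i\|$ and $|\varphi_{\varepsilon'}(e_i)+1|=1$. Lemma~\ref{lem:separated} applies with $|\Phi|=2^\lambda$.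
\end{proof}

\section{The spaces $E$ and $E_\lambda$}\label{sec:assembly}

\begin{proof}[Proof of Theorem~\ref{thm:A}, except \textup{(iii)}]
Let $V$ be a Banach space of density at most $\mathfrak c$ (or $V=\{0\}$), let
\[
X_0=c_0\oplus_\infty\ell_\infty\oplus_\infty V,
\]
and let $\pi_0\colon X_0\to c_0$ be the coordinate projection, a contraction. We have $|c_0|\le|\ell_\infty|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and $|V|\le\mathfrak c$ by (F2), so $|X_0|\le\mathfrak c$. Let $E$ be given by Proposition~\ref{prop:iteration} with $\lambda=\aleph_0$ and $\mathfrak K$ the class of finite-dimensional spaces. It contains $V$.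

(i) $E$ is homogeneous with respect to finite-dimensional subspaces, and it contains $\ell_\infty$, hence every finite-dimensional space by Lemma~\ref{lem:universal}. By Lemma~\ref{lem:reduction}, $E$ is a strong Gurarii space.

(ii) By Lemma~\ref{lem:inj}(a) and Proposition~\ref{prop:iteration}(c), $\pi_0$ extends to a contraction $\pi\colon E\to c_0$. It is the identity on the first summand $c_0\subseteq X_0$, so it is a projection of norm one onto that copy of $c_0$. Lemma~\ref{lem:obstruction} with $\Gamma=\mathbb N$ and $Z=c_0$ shows that every extension $g\colon c\to E$ of the inclusion has norm at least $2$ and that $2$ is attained. An isometric embedding has norm $1$, so none extends the inclusion, although $c_0$ and $c$ are separable.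

Finally, $|E|\le\mathfrak c$, so the density of $E$ is at most $\mathfrak c$; Proposition~\ref{prop:lower}(a) gives equality and the minimality statement.
\end{proof}

\begin{remark}\label{rem:sephom}
The space $E$ contains every separable space, since it contains $\ell_\infty$. By Lemma~\ref{lem:reduction} and (ii), it is not homogeneous with respect to separable subspaces. Concretely, the copy of $c_0$ inside the summand $\ell_\infty$ lies in a copy of $c$ in the usual way, so no isometry of $E$ onto $E$ extends the natural identification of this copy with the first summand $c_0$.
\end{remark}

For Theorem~\ref{thm:B} the partial isometries have infinite-dimensional domains, for which $c_0$ is no longer injective, and $Z_\lambda$ takes its place.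

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathfrak K$ be the class of spaces of density at most $\lambda$, let $X_0=Z_\lambda\oplus_\infty\ell_\infty(\lambda)$, and let $\pi_0\colon X_0\to Z_\lambda$ be the coordinate projection. An element $z\in Z_\lambda$ is determined by the set $\{(i,z(i)):i\in\operatorname{supp}z\}$, a subset of cardinality at most $\lambda$ of $\lambda^+\times\mathbb R$, and $|\lambda^+\times\mathbb R|\le2^\lambda$. So $|Z_\lambda|\le2^\lambda$ by (F1). Also $|\ell_\infty(\lambda)|\le\mathfrak c^\lambda=2^\lambda$. Let $E_\lambda$ be given by Proposition~\ref{prop:iteration}. It is homogeneous with respect to $\mathfrak K$ and contains $\ell_\infty(\lambda)$, so it is of universal disposition for $\mathfrak K$ by Lemmas~\ref{lem:universal} and~\ref{lem:reduction}. Its density is at most $|E_\lambda|\le2^\lambda$, and Proposition~\ref{prop:lower}(b) gives equality and the minimality statement.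

By Lemma~\ref{lem:inj}(b) and Proposition~\ref{prop:iteration}(c), $\pi_0$ extends to a contraction $\pi\colon E_\lambda\to Z_\lambda$ with $\pi|_{Z_\lambda}=\mathrm{id}$. Every $z\in Z_\lambda$ vanishes at some $i<\lambda^+$, because $|\operatorname{supp}z|\le\lambda$. So Lemma~\ref{lem:obstruction} applies with $\Gamma=\lambda^+$ and $Z=Z_\lambda$: every operator from $Y=c_0(\lambda^+)+\mathbb R\mathbf 1$ to $E_\lambda$ extending the inclusion $c_0(\lambda^+)\hookrightarrow E_\lambda$ has norm at least $2$ (with $2$ attained), so it is not isometric. The spaces $c_0(\lambda^+)\subseteq Y$ have density at most $\lambda^+$, as the rational combinations of the vectors $e_i$, and of these and $\mathbf 1$, show. Hence $E_\lambda$ is not of universal disposition for spaces of density at most $\lambda^+$.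
\end{proof}

\section{Complemented copies of $c_0$}\label{sec:iso}

The pair $c_0\subset c$ obstructs extension only by the factor $2$, which an isomorphism can absorb. For an isomorphic statement we need a space $S\supseteq c_0$ that admits no bounded projection onto $c_0$, and a way to extend operators from $c_0$ to $S$ with values in a space of universal disposition for separable spaces. The space $S$ below is not separable, but it is reached from $c_0$ in $\omega_1$ separable steps, and each step preserves the norm.

\begin{lemma}\label{lem:pushout}
Let $U$ be of universal disposition for separable spaces, and let $S\subseteq Y$ be separable Banach spaces. Every operator $W\colon S\to U$ extends to an operator $Y\to U$ of the same norm.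
\end{lemma}

\begin{proof}
We may assume $\|W\|=1$. The definition speaks only of isometric embeddings, so we enlarge the range of $W$ isometrically to a space that receives $Y$. Let $R=\overline{W(S)}\subseteq U$, let $L$ be the closure of $\{(Ws,-s):s\in S\}$ in $R\oplus_1Y$, and let $Q=(R\oplus_1Y)/L$. Both $R$ and $Q$ are separable. The maps $\kappa(r)=(r,0)+L$ and $\mu(y)=(0,y)+L$ are contractions, and $\mu(s)=\kappa(Ws)$ for $s\in S$. For $r\in R$ and $s\in S$,
\[
\|(r,0)+(Ws,-s)\|=\|r+Ws\|+\|s\|\ge\|r\|-\|Ws\|+\|s\|\ge\|r\|,
\]
so $\kappa$ is isometric. The isometric embedding $\kappa^{-1}\colon\kappa(R)\to U$ extends to an isometric embedding $u\colon Q\to U$. Then $u\mu\colon Y\to U$ is a contraction with $u\mu(s)=u\kappa(Ws)=Ws$, and its norm is $1$ since it extends $W$.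
\end{proof}

Fix infinite sets $A_\xi\subseteq\mathbb N$ $(\xi<\omega_1)$ with $A_\xi\cap A_\eta$ finite for $\xi\ne\eta$. To obtain them, identify $\mathbb N$ with $\mathbb Q$, take $\aleph_1$ distinct real numbers $r_\xi$, and let $A_\xi$ be the set of terms of an injective sequence of rationals converging to $r_\xi$. For $\xi\le\omega_1$ let $S_\xi$ be the closed span in $\ell_\infty$ of $c_0\cup\{1_{A_\eta}:\eta<\xi\}$, where $1_A$ is the indicator function of $A$, and put $S=S_{\omega_1}$. Then $S_0=c_0$, the space $S_\xi$ is separable for $\xi<\omega_1$, and $S_\xi$ is the closure of $\bigcup_{\eta<\xi}S_\eta$ when $\xi$ is a limit ordinal.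

\begin{lemma}\label{lem:uncomplemented}
There is no operator $\rho\colon S\to c_0$ with $\rho|_{c_0}=\mathrm{id}$.
\end{lemma}

\begin{proof}
Suppose $\rho$ exists. Let $\Theta=\mathrm{id}-\rho\colon S\to\ell_\infty$, which vanishes on $c_0$, and put $x_\xi=\Theta1_{A_\xi}$. Modulo $c_0$ the sets $A_\xi$ behave as if they were disjoint, and this bounds the signed sums of the $x_\xi$. Indeed, let $\xi_1,\dots,\xi_m$ be distinct, let $\epsilon_1,\dots,\epsilon_m\in\{-1,1\}$, and let $y=\sum_k\epsilon_k1_{A_{\xi_k}}$. The set $K$ of points lying in at least two of the sets $A_{\xi_k}$ is finite, and $|y(n)|\le1$ for $n\notin K$. The pointwise product $y1_K$ lies in $c_0$, so $y-y1_K\in S$ has norm at most $1$ and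
\[
\Bigl\|\sum_k\epsilon_kx_{\xi_k}\Bigr\|=\|\Theta y\|=\|\Theta(y-y1_K)\|\le\|\Theta\|.
\]
Fix $n\in\mathbb N$ and choose the signs with $\epsilon_kx_{\xi_k}(n)=|x_{\xi_k}(n)|$. The $n$th coordinate gives $\sum_k|x_{\xi_k}(n)|\le\|\Theta\|$. Hence for each integer $l\ge1$ at most $l\|\Theta\|$ ordinals $\xi$ satisfy $|x_\xi(n)|\ge1/l$, and only countably many satisfy $x_\xi(n)\ne0$. Taking the union over $n$, only countably many $\xi$ have $x_\xi\ne0$. So $x_\xi=0$ for some $\xi<\omega_1$, which means $1_{A_\xi}=\rho1_{A_\xi}\in c_0$. This is impossible since $A_\xi$ is infinite.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}\textup{(iii)}]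
Suppose $\Psi\colon E\to U$ is an isomorphism onto a space $U$ of universal disposition for separable spaces. With $\pi$ the projection from (ii), put $j=\Psi|_{c_0}\colon c_0\to U$ and $q=\pi\Psi^{-1}\colon U\to c_0$, so that $qj=\mathrm{id}_{c_0}$. By recursion on $\xi\le\omega_1$ define operators $J_\xi\colon S_\xi\to U$ extending one another, with $J_0=j$ and $\|J_\xi\|=\|j\|$. The operator $J_{\xi+1}$ is obtained from $J_\xi$ by Lemma~\ref{lem:pushout}, since $S_\xi\subseteq S_{\xi+1}$ are separable. At a limit ordinal $\xi\le\omega_1$ the union of the earlier operators has norm $\|j\|$ on the dense linear subspace $\bigcup_{\eta<\xi}S_\eta$ and extends by continuity. Then $\rho=qJ_{\omega_1}\colon S\to c_0$ is the identity on $c_0$, contrary to Lemma~\ref{lem:uncomplemented}.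
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
By Theorem~\ref{thm:B} with $\lambda=\omega$, the space $E_\omega$ has density $\mathfrak c$, is of universal disposition for separable spaces, hence a strong Gurarii space, and is homogeneous with respect to separable subspaces, hence with respect to finite-dimensional ones. The space $E$ has density $\mathfrak c$ and satisfies Theorem~\ref{thm:A}(i), and by Theorem~\ref{thm:A}(iii) it is not isomorphic to $E_\omega$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GK}
Joanna Garbuli\'nska and Wies{\l}aw Kubi\'s, \emph{Remarks on Gurarii spaces}, arXiv:1111.5840 (2011).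

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\end{thebibliography}
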